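# How far a disk packing falls behind the hexagonal one

## 1. The two theorems

**Theorem 1.** Call $S\subset\mathbb R^2$ *2-separated* if no two of its points are at distance less than $2$, and *saturated* if it is 2-separated and maximal under inclusion among 2-separated sets. Let $S^*$ be the set of center-points of a hexagonal close-packing of disks of radius $1$. Put $f_s(x)=e^{-|x|^2/s^2}$ and, for 2-separated $S$,
$$\delta(S)=\liminf_{s\to\infty}\Big(\sum_{x\in S^*}f_s(x)-\sum_{x\in S}f_s(x)\Big),\qquad D_s(S)=\frac{\pi s^2}{2\sqrt3}-\sum_{x\in S}f_s(x).$$
For saturated $S$ let $\mathcal T$ be a Delaunay triangulation of $S$ (recalled in Section 3), and for $T\in\mathcal T$ put $\varepsilon_T=\mathrm{area}(T)-\sqrt3$. Then: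

(a) If $S$ is saturated, all $\varepsilon_T\ge0$ and
$$\lim_{s\to\infty}D_s(S)=\frac1{2\sqrt3}\sum_{T\in\mathcal T}\varepsilon_T\in[0,\infty].$$
(b) If $S$ is an isometric copy of $S^*$, then $D_s(S)\to0$. Hence $\delta(S)=\lim_sD_s(S)$ for every 2-separated $S$; the lim inf is a limit, and it does not change under isometries of $S$ or of $S^*$.

(c) If $S\subset S'$ with $S'$ saturated, then $\delta(S)=\delta(S')+\#(S'\setminus S)$.

(d) $\delta(S)\ge0$, with equality if and only if $S$ is isometric to $S^*$.

**Theorem 2.** For every 2-separated $S$, $\delta(S)\in\{0,1,2,\dots\}\cup\{\infty\}$, and all these values occur. So $\delta(S)\ge1$ unless $S$ is isometric to $S^*$, and $1$ is sharp. Moreover $\delta(S)<\infty$ if and only if there are an isometric copy $\Lambda'$ of $S^*$, finite sets $F\subset S$ and $F'\subset\Lambda'$, and a bijection $b:\Lambda'\setminus F'\to S\setminus F$ with $\sum_\lambda|b(\lambda)-\lambda|<\infty$. In that case $\delta(S)=\#F'-\#F$, and the data can be chosen so that $|b(\lambda)-\lambda|=O(|\lambda|^{-m})$ for every $m$.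

Let us unpack this. A 2-separated set is the set of centers of a packing of the plane by unit disks. An infinite packing has infinitely many centers, so two packings cannot be compared by counting. Instead give each center $x$ the weight $e^{-|x|^2/s^2}$, subtract the two finite totals, and let $s\to\infty$. Every single weight tends to $1$, so $\delta(S)$ is a regularized value of "number of points of $S^*$ minus number of points of $S$". The question is whether the hexagonal packing always wins this count, and wins strictly against every packing that is not a copy of it. This is a conjecture in Aaron Abrams, Henry Landau, Zeph Landau, Jamie Pommersheim, James Propp, and Alexander Russell, "Germ order for one-dimensional packings", arXiv:1807.06495 (2018):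

> either $S$ is related to $S^*$ by an isometry, and then $\delta(S)=0$, or it is not, and then $\delta(S)>0$.

The first half is recorded as known (H. Cohn, private communication); it also comes out of our proof. Theorem 1(d), together with the isometry statement in (b), is the whole conjecture, so the conjecture is true. Theorem 2 says that the regularized count behaves like a count: its finite values are integers, and they are finite only when $S$ is, up to finitely many points and a very small displacement, a copy of $S^*$.

The number $D_s(S)$ is a convenience. With $\omega=e^{i\pi/3}$ and $\mathbb R^2=\mathbb C$, the set $S^*$ is an isometric copy of the lattice $\Lambda$ generated by $2$ and $2\omega$. Its fundamental domain has area $2\sqrt3$, and $\int f_s=\pi s^2$, so $\frac{\pi s^2}{2\sqrt3}$ is what $\sum_{S^*}f_s$ should be on average. Comparing with a number rather than a sum removes the position of $S^*$ from the problem.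

Two remarks on saturated sets. The union of a chain of 2-separated sets is 2-separated, so by Zorn's lemma every 2-separated $S$ lies in a saturated $S'$. And if $S$ is saturated, every point $x$ of the plane has a point of $S$ at distance $<2$, since otherwise $x$ could be added.

## 2. Five packings computed by hand

**Copies of the lattice.** Since $f_s$ is radial, any isometric copy of $S^*$ may be replaced by a translate $\Lambda+t$. The Fourier transform of $f_s$ is $\pi s^2e^{-\pi^2s^2|\xi|^2}$, so Poisson summation with the dual lattice $\Lambda^*$ gives
$$\sum_{x\in\Lambda+t}f_s(x)=\frac{\pi s^2}{2\sqrt3}\sum_{\xi\in\Lambda^*}e^{-\pi^2s^2|\xi|^2}e^{2\pi i\xi\cdot t}.$$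
The term $\xi=0$ is $\frac{\pi s^2}{2\sqrt3}$, and the others together tend to $0$. So $D_s(\Lambda+t)\to0$.

**Vacancies.** Remove $k$ points from $S^*$. The difference of the sums is a sum of $k$ weights, each tending to $1$, so $\delta=k$.

**The square lattice.** For $2\mathbb Z^2$ Poisson summation gives $\sum f_s=\frac{\pi s^2}4+o(1)$, so $D_s=\pi s^2\big(\frac1{2\sqrt3}-\frac14\big)+o(1)\to\infty$ because $2\sqrt3<4$. Here $\delta=\infty$ because of a loss of density.

**A slit.** Infinite deficit does not need a loss of density. The lattice $\Lambda$ consists of horizontal rows at heights $n\sqrt3$. Lift the rows with $n\ge1$ by a fixed $a>0$. The result is still 2-separated, since this only increases vertical distances between rows. By one-dimensional Poisson summation a row at height $y$ contributes $\frac{s\sqrt\pi}2e^{-y^2/s^2}(1+O(e^{-cs^2}))$, uniformly in the horizontal offset. With $g(y)=e^{-y^2/s^2}$ the difference of the sums is therefore, up to $o(1)$,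
$$\frac{s\sqrt\pi}2\sum_{n\ge1}\big(g(n\sqrt3)-g(n\sqrt3+a)\big)=\frac{s\sqrt\pi}2\int_0^a\Big(-\sum_{n\ge1}g'(n\sqrt3+u)\Big)du .$$
The inner sum is a Riemann sum, and the bracket tends to $-\frac1{\sqrt3}\int_0^\infty\frac{d}{dy}e^{-y^2}dy=\frac1{\sqrt3}$ uniformly in $u\in[0,a]$. So the difference grows like $\frac{a\sqrt\pi}{2\sqrt3}\,s$, and $\delta=\infty$. The deficit sees an error that is invisible to density.

**Three points traded for one.** Remove $0,2,2\omega$ from $\Lambda$ and add the centroid $c$ of the triangle $\mathrm{conv}(0,2,2\omega)$. The lattice points nearest to $c$ are the three removed ones, at distance $\frac2{\sqrt3}$; the next are at distance $\frac4{\sqrt3}>2$. So the new set $S$ is 2-separated, and the difference of the sums is $f_s(0)+f_s(2)+f_s(2\omega)-f_s(c)\to2$.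

This $S$ is saturated. Indeed, let $x$ be in the plane. If $x$ lies in a lattice triangle other than $\mathrm{conv}(0,2,2\omega)$, that triangle has a vertex $v\in S$, and $|x-v|<2$ unless $x$ is one of the other two vertices; if $x$ is then itself a point of $S$ there is nothing to show, and otherwise $x\in\{0,2,2\omega\}$. In the remaining cases $x\in\mathrm{conv}(0,2,2\omega)$ and $|x-c|\le\frac2{\sqrt3}<2$.

So Theorem 1(a) predicts $\sum\varepsilon_T=2\cdot2\sqrt3=4\sqrt3$. Check: the lattice triangles having none of $0,2,2\omega$ as a vertex stay Delaunay triangles, because their open circumdisks, of radius $\frac2{\sqrt3}$, contain no lattice point, and they do not contain $c$, as centroids of different lattice triangles are at distance $\ge\frac2{\sqrt3}$. They have $\varepsilon=0$. The other lattice triangles number $18-2-3=13$ (three vertices with six triangles each; the central triangle is counted three times and its three edge-neighbors twice). They form a polygon of area $13\sqrt3$ with nine points of $S$ on its boundary and one, $c$, inside. Any triangulation using these ten vertices has angle sum $(9-2)\pi+2\pi=9\pi$,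 hence nine triangles. So $\sum\varepsilon_T=13\sqrt3-9\sqrt3=4\sqrt3$.

## 3. Delaunay triangles of a saturated set

From here on $C,c$ denote positive absolute constants that may change from line to line.

**Definition.** Let $S$ be saturated. A *Delaunay triangulation* of $S$ is a locally finite edge-to-edge tiling $\mathcal T$ of the plane by triangles, with vertex set exactly $S$, in which the open circumdisk of each triangle contains no point of $S$.

The textbook fact behind it (Delaunay) is this. If a set is 2-separated and meets every open disk of radius $2$, its Delaunay tessellation is a locally finite edge-to-edge tiling by convex polygons with vertex set $S$, each inscribed in a circle whose open disk is free of points of $S$. Cutting the polygons by diagonals gives a triangulation as in the definition. It need not be unique: for $2\mathbb Z^2$ the polygons are the squares, and either diagonal of each may be used. Each triangle there has sides $2,2,2\sqrt2$, area $2$ and $\varepsilon_T=2-\sqrt3$. For $\Lambda$ it consists of the equilateral lattice triangles.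

Three consequences are used all the time.

* Let $R_T$ be the circumradius of $T$. The circumcenter is at distance exactly $R_T$ from $S$, so $R_T<2$. Each side is $\ge2$ and equals $2R_T\sin(\text{opposite angle})$, so every angle has sine $\ge1/R_T>\frac12$. Hence all angles are $>30^\circ$, and therefore $<120^\circ$.
* All sides are $\le2R_T<4$, so $T$ has diameter $<4$.
* If two triangles share an edge, the two angles opposite to it have sum $\le\pi$, because the far vertex of one is not inside the circumdisk of the other.

A first hope is that small $\varepsilon_T$ means that $T$ is nearly equilateral with side $2$. This is false. A triangle with two sides $2$ enclosing an angle near $120^\circ$ also has area near $\sqrt3$, and such triangles occur. Put $R=1/\sin30.5^\circ\approx1.970$ and take five points on the circle $|x|=R$ at polar angles $0^\circ,\pm61^\circ,\pm122^\circ$. Neighboring ones are at distance $2$ (four times) and $2R\sin58^\circ\approx3.34$, and the other distances are larger than $3$. A point at distance $\rho\le R$ from the center is at angular distance $\le58^\circ$ from one of the five, so its squared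 distance from it is at most $R^2+\rho^2-2R\rho\cos58^\circ$. This is convex in $\rho$, hence at most the larger of $R^2<4$ and $(2R\sin29^\circ)^2\approx1.91^2<4$. So a saturated set containing the five points has no other point in the closed disk, and the pentagon is a Delaunay polygon. We may cut off the ear at polar angle $0^\circ$: a triangle with sides $2,2$, apex angle $\frac12(360^\circ-122^\circ)=119^\circ$, and $\varepsilon=2\sin119^\circ-\sqrt3\approx0.017$.

However, this ear pays through its neighbor. Cut the remaining quadrilateral so that the third vertex of the triangle across the long side is the point at $122^\circ$. That triangle has sides $2$ and $2R\sin61^\circ\approx3.446$ enclosing $88.5^\circ$, so its area is about $3.445$ and its excess about $1.71$. Part 3 of the following lemma says that this is a general effect.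

**Lemma 3.** Let $T\in\mathcal T$ have sides $a\le b\le c$ and largest angle $\gamma$, opposite $c$.

1. $0\le\varepsilon_T\le8$, and $\varepsilon_T=0$ if and only if $T$ is equilateral with side $2$.
2. Call $T$ *good* if $\gamma\le100^\circ$ and *bad* otherwise. If $T$ is good, its angles satisfy $|\theta_v-\frac\pi3|\le C\varepsilon_T$, its sides lie in $[2,2+C\varepsilon_T]$, and if $p,q,r$ are its vertices in counterclockwise order, then $|(r-p)-\omega(q-p)|\le C\varepsilon_T$.
3. If $T$ is bad, the triangle $T'$ adjacent to it across its longest side has $\varepsilon_{T'}\ge\frac14$.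

**Proof of part 1.** We have $\mathrm{area}(T)=\frac12ab\sin\gamma$ with $4\le ab\le16$ and $60^\circ\le\gamma<120^\circ$, so $\sin\gamma\ge\frac{\sqrt3}2$. Hence the area is at least $\sqrt3$ and at most $8$. Equality with $\sqrt3$ forces $ab=4$, so $a=b=2$, and $\sin\gamma=\frac{\sqrt3}2$ with $\gamma<120^\circ$, so $\gamma=60^\circ$.

**Proof of part 2.** The sine is concave on $[60^\circ,100^\circ]$ and $\sin100^\circ>\sin60^\circ$, so it lies above its chord: $\sin\gamma-\frac{\sqrt3}2\ge\kappa(\gamma-\frac\pi3)$ with some $\kappa>0$. As $ab\ge4$,
$$\varepsilon_T\ge2\Big(\sin\gamma-\frac{\sqrt3}2\Big)\ge2\kappa\Big(\gamma-\frac\pi3\Big).$$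
As $\sin\gamma\ge\frac{\sqrt3}2$ and $ab-4=(a-2)(b-2)+2(a-2)+2(b-2)$,
$$\varepsilon_T\ge\frac{\sqrt3}4(ab-4)\ge\frac{\sqrt3}2\big((a-2)+(b-2)\big).$$
The first bound controls $\gamma$. The other two angles are $\le\gamma$, hence $\ge\pi-2\gamma=\frac\pi3-2(\gamma-\frac\pi3)$, so all angles are within $C\varepsilon_T$ of $\frac\pi3$. The second bound controls $a$ and $b$. For $c$: the function $c^2=a^2+b^2-2ab\cos\gamma$ is Lipschitz on the bounded range of $(a,b,\gamma)$ and equals $4$ at $(2,2,\frac\pi3)$, so $c-2=\frac{c^2-4}{c+2}\le C\varepsilon_T$. Finally $r-p=\frac{|r-p|}{|q-p|}e^{i\theta_p}(q-p)$, so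
$$|(r-p)-\omega(q-p)|=\big||r-p|e^{i\theta_p}-|q-p|\omega\big|\le\big||r-p|-|q-p|\big|+|q-p|\,|e^{i\theta_p}-\omega|\le C\varepsilon_T.$$

**Proof of part 3.** Since $\cos\gamma<0$, $c^2=a^2+b^2-2ab\cos\gamma\ge8$. The angle of $T'$ opposite the common edge, which has length $c$, is at most $180^\circ-\gamma<80^\circ$.

Suppose first that $c$ is not a longest side of $T'$. Then $c$ is one of its two shorter sides, whose product is at least $2\cdot2\sqrt2$. They enclose the largest angle, whose sine is $\ge\frac{\sqrt3}2$. So $\mathrm{area}(T')\ge\frac12\cdot4\sqrt2\cdot\frac{\sqrt3}2=\sqrt6>\sqrt3+\frac14$.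

Suppose now that $c$ is a longest side of $T'$. Its opposite angle $\gamma'$ is then a largest angle, so $60^\circ\le\gamma'\le80^\circ$. Let $a',b'$ be the other sides and $P=a'b'\ge4$. As $\cos80^\circ>0.17$,
$$a'^2+b'^2=c^2+2P\cos\gamma'\ge8+8(0.17)=9.36 .$$
From $(a'^2-4)(b'^2-4)\ge0$ we get $a'^2+b'^2\le4+\frac{P^2}4$. So $P^2\ge21.44$, $P\ge4.63$, and $\mathrm{area}(T')\ge\frac12(4.63)\frac{\sqrt3}2>2.0>\sqrt3+\frac14$. $\square$

A triangle has three edges, so each $T'$ arises in part 3 from at most three bad $T$.

## 4. From points to triangles, and an error of size $s$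

Let $S$ be saturated, $s\ge1$, $f=f_s$, and let $\theta_v$ be the angle of $T$ at its vertex $v$. The angles at each point of $S$ sum to $2\pi$, so we can distribute each point over its triangles:
$$\sum_Sf=\sum_T\sum_{v\in T}\frac{\theta_v}{2\pi}f(v),\qquad \pi s^2=\sum_T\int_Tf,$$
$$D_s(S)=\sum_T\Big[\frac1{2\sqrt3}\int_Tf-\sum_{v\in T}\frac{\theta_v}{2\pi}f(v)\Big].\tag{1}$$
The natural thing is to replace $f$ on $T$ by its value at the centroid $c_T$. As $\sum_{v\in T}\theta_v=\pi$, the bracket becomes $\big(\frac{\mathrm{area}(T)}{2\sqrt3}-\frac12\big)f(c_T)=\frac{\varepsilon_T}{2\sqrt3}f(c_T)\ge0$. So the expected main term is $\frac1{2\sqrt3}E_s$ with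
$$E_s=\sum_T\varepsilon_Tf_s(c_T).$$
What is the error? It is at most $C\sum_T\sup_T|Df|$. There are about $s^2$ triangles where the Gaussian is not small, and $|Df|$ has size $1/s$ there, so this method gives only $|D_s-\frac{E_s}{2\sqrt3}|\le Cs$. That is useless when $\sum\varepsilon_T$ is finite, which is the decisive case. A longer Taylor expansion helps only from the third order on: the third-order remainder has total size $s^2\cdot s^{-3}=1/s$. The first-order terms may a priori sum to size $s$ and the second-order terms to size $1$.

For $\Lambda$ itself the first-order terms vanish triangle by triangle, by symmetry. The second-order terms do not vanish. They equal a constant times $\Delta f(c_T)$, and it is only their sum over all triangles that is small, because $\int\Delta f=0$. This suggests the proof. The deviation of a good triangle's first- and second-order terms from those of the equilateral triangle is at most $C\varepsilon_T$ times $|Df|$ or $|D^2f|$. And $|Df|=\frac{2|x|}{s^2}f$ is much smaller than $f$ when $|x|$ is much smaller than $s^2$. So the errors can be absorbed into the main term $E_s$ itself. Bad triangles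 are charged to their neighbors by Lemma 3(3).

## 5. The limit is the total excess area: proof of Theorem 1

**Step 1: Gaussian sums over triangles.** *This step supplies the bounds for everything that will be thrown away.* Triangles have disjoint interiors, area $\ge\sqrt3$ and diameter $<4$, so those with $|c_T|\le r$ lie in a disk of radius $r+4$, and there are at most $C(1+r)^2$ of them. Splitting into shells $ns\le|c_T|<(n+1)s$ we get, for $s\ge1$,
$$\sum_Te^{-|c_T|^2/4s^2}\le\sum_{n\ge0}C(1+(n+1)s)^2e^{-n^2/4}\le Cs^2,$$
and the same with $2s^2$ in place of $4s^2$. Let $F(y)=e^{-|y|^2}$, so $f_s(x)=F(x/s)$. For $j\le4$, $D^jF$ is a polynomial times $F$, so $|D^jF(y)|\le Ce^{-3|y|^2/4}$. If $|x-c|\le20$ then $|x/s|\ge|c/s|-20$. Moreover $\frac34\max(t-20,0)^2\ge\frac12t^2-C$ for all $t\ge0$: for $t\ge20$ the difference $\frac14t^2-30t+300$ is at least $-600$, and for $t<20$ we have $\frac12t^2\le200$. Hence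
$$\sup_{B(c,20)}|D^jf_s|\le Cs^{-j}e^{-|c|^2/2s^2}.$$
If $|c|>s^{3/2}$, then $e^{-|c|^2/2s^2}\le e^{-s/4}e^{-|c|^2/4s^2}$. Summing, for $j\le4$,
$$\sum_T\sup_{B(c_T,20)}|D^jf_s|\le Cs^{2-j},\qquad\sum_{|c_T|>s^{3/2}}\sup_{B(c_T,20)}|D^jf_s|\le Cs^2e^{-s/4}\le\frac Cs.\tag{2}$$

**Step 2: second-order expansion.** *This step isolates the first- and second-order terms.* Write $w^{\otimes2}=ww^{\mathsf T}$ and $A:B=\mathrm{tr}(A^{\mathsf T}B)$. Expand $f$ in (1) to second order at $c_T$. The remainder on $T$ is at most $C\sup_{B(c_T,4)}|D^3f|$, so by (2) the total remainder is $O(1/s)$. The constant terms were computed in Section 4, and $\int_T(x-c_T)\,dx=0$. All the sums below converge absolutely by (2), so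
$$D_s(S)=\sum_T\Big[\frac{\varepsilon_T}{2\sqrt3}f(c_T)-Df(c_T)\cdot m_T-\frac12D^2f(c_T):Q_T\Big]+O(1/s),\tag{3}$$
$$m_T=\sum_v\frac{\theta_v}{2\pi}(v-c_T),\qquad Q_T=\sum_v\frac{\theta_v}{2\pi}(v-c_T)^{\otimes2}-\frac1{2\sqrt3}\int_T(x-c_T)^{\otimes2}dx.$$
To compute the integral, write $x-c_T=\sum_i\lambda_iw_i$ with barycentric coordinates $\lambda_i$ and $w_i=v_i-c_T$. The mean over $T$ of $\lambda_i\lambda_j$ is $\frac16$ if $i=j$ and $\frac1{12}$ if $i\ne j$. (On the triangle $x,y\ge0$, $x+y\le1$ of area $\frac12$: $\int x^2=\frac1{12}$, $\int xy=\frac1{24}$.) So the mean of $(x-c_T)^{\otimes2}$ is $\frac1{12}\big(\sum w_i\big)^{\otimes2}+\frac1{12}\sum w_i^{\otimes2}$, and $\sum w_i=0$. Hence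
$$Q_T=\sum_v\Big(\frac{\theta_v}{2\pi}-\frac{\mathrm{area}(T)}{24\sqrt3}\Big)(v-c_T)^{\otimes2}.$$

**Step 3: size of $m_T$ and $Q_T$.** *This step compares $T$ with the equilateral triangle.* Always $|m_T|,|Q_T|\le C$. Let $T$ be good. Since $\sum_v(v-c_T)=0$, $m_T=\sum_v\frac{\theta_v-\pi/3}{2\pi}(v-c_T)$, so $|m_T|\le C\varepsilon_T$ by Lemma 3(2).

For $Q_T$, let $p,q,r$ be the vertices in counterclockwise order and let $T_0$ be the equilateral triangle with vertices $p$, $q_0=p+2\frac{q-p}{|q-p|}$ and $r_0=p+\omega(q_0-p)$. By Lemma 3(2), $|q-q_0|\le C\varepsilon_T$ and $|r-r_0|\le C\varepsilon_T$. So the vectors $v-c_T$, the angles and the area of $T$ differ from those of $T_0$ by at most $C\varepsilon_T$. All these quantities are bounded and $Q_T$ is a polynomial in them, so $|Q_T-Q_{T_0}|\le C\varepsilon_T$. Finally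
$$Q_{T_0}=\Big(\frac16-\frac1{24}\Big)\sum_v(v-c_{T_0})^{\otimes2}=\frac18\sum_v(v-c_{T_0})^{\otimes2}.$$
This symmetric matrix commutes with the rotation by $120^\circ$, so it is scalar. Its trace is $\frac18\cdot3\cdot\frac43=\frac12$, because $|v-c_{T_0}|=\frac2{\sqrt3}$. So $Q_{T_0}=\frac14I$ for every position of $T_0$.

**Step 4: the Laplacian term.** *This step shows that the second-order terms cancel in the sum.* Put $\rho_T=\varepsilon_T$ for good $T$ and $\rho_T=1$ for bad $T$. By Step 3, $|Df(c_T)\cdot m_T|\le C\rho_T|Df(c_T)|$ and
$$\frac12D^2f(c_T):Q_T=\frac18\Delta f(c_T)+O\big(\rho_T|D^2f(c_T)|\big).$$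
To sum the Laplacians, use $\sqrt3=\mathrm{area}(T)-\varepsilon_T$:
$$\sqrt3\sum_T\Delta f(c_T)=\sum_T\mathrm{area}(T)\Delta f(c_T)-\sum_T\varepsilon_T\Delta f(c_T).$$
On $T$ expand $\Delta f$ to first order at $c_T$. The linear term integrates to $0$ because $c_T$ is the centroid, so with (2) and $\int\Delta f=0$,
$$\sum_T\mathrm{area}(T)\Delta f(c_T)=\int\Delta f+O\Big(\sum_T\sup_{B(c_T,4)}|D^4f|\Big)=O(s^{-2}).$$
Inserting all this in (3),
$$\Big|D_s(S)-\frac{E_s}{2\sqrt3}\Big|\le C\sum_T(\rho_T+\varepsilon_T)\big(|Df(c_T)|+|D^2f(c_T)|\big)+\frac Cs.\tag{4}$$

**Step 5: absorbing the error.** *This step bounds the right side of (4) by a small multiple of $E_s$.* For bad $T$ let $T'$ be as in Lemma 3(3). Then $\rho_T=1\le4\varepsilon_{T'}$, and $|c_T-c_{T'}|\le8$ because $T$ and $T'$ share points and have diameter $<4$. Each $T'$ is used at most three times. So the right side of (4) is at most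
$$C\sum_T\varepsilon_T\sup_{B(c_T,8)}\big(|Df|+|D^2f|\big)+\frac Cs.$$
Triangles with $|c_T|>s^{3/2}$ contribute $O(1/s)$ by (2), since $\varepsilon_T\le8$. Now let $|c_T|\le s^{3/2}$ and $x\in B(c_T,8)$. Then $|x|^2\ge|c_T|^2-16|c_T|$: if $|c_T|\ge8$ this follows from $|x|\ge|c_T|-8$, and otherwise the right side is $\le0$. So $f(x)\le e^{16|c_T|/s^2}f(c_T)\le e^{16}f(c_T)$. As $|x|\le s^{3/2}+8$ and $s\ge1$,
$$|Df(x)|=\frac{2|x|}{s^2}f(x)\le Cs^{-1/2}f(c_T),\qquad|D^2f(x)|\le C\big(s^{-2}+|x|^2s^{-4}\big)f(x)\le Cs^{-1}f(c_T).$$
Note that $E_s<\infty$ by (2). We have proved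
$$\Big|D_s(S)-\frac{E_s}{2\sqrt3}\Big|\le Cs^{-1/2}E_s+\frac Cs.\tag{5}$$

**Step 6: proof of (a).** *This step lets $s\to\infty$.* As $s\uparrow\infty$, $f_s\uparrow1$ pointwise, so $E_s\uparrow\sum_T\varepsilon_T$ by monotone convergence. If this sum is finite, (5) gives $D_s(S)\to\frac1{2\sqrt3}\sum_T\varepsilon_T$. If it is infinite, $D_s(S)\ge\big(\frac1{2\sqrt3}-Cs^{-1/2}\big)E_s-\frac Cs\to\infty$. With Lemma 3(1) this is (a).

**Step 7: proof of (b) and (c).** *This step passes from $D_s$ to $\delta$.* If $S\subset S'$ with $S'$ saturated, then $D_s(S)=D_s(S')+\sum_{S'\setminus S}f_s$, and the last sum increases to $\#(S'\setminus S)$. Hence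
$$\lim_sD_s(S)=\lim_sD_s(S')+\#(S'\setminus S)\in[0,\infty]\tag{6}$$
exists for every 2-separated $S$. An isometric copy of $S^*$ has covering radius $\frac2{\sqrt3}<2$, so it is saturated. Its Delaunay triangles are equilateral of side $2$, so all $\varepsilon_T=0$ and $D_s\to0$ by (a). Therefore, wherever $S^*$ is placed,
$$\sum_{S^*}f_s-\sum_Sf_s=D_s(S)-D_s(S^*)=D_s(S)+o(1),$$
so the lim inf is a limit and $\delta(S)=\lim_sD_s(S)$. With this, (6) is (c). If $g$ is an isometry, then $gS'$ is a saturated set containing $gS$, and $g\mathcal T$ is a Delaunay triangulation of it with the same excesses, so $\delta(gS)=\delta(S)$ by (a) and (c).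

**Step 8: proof of (d).** *This step settles the case of equality.* By (a) and (c), $\delta(S)\ge0$. If $\delta(S)=0$, then (c) gives $S'\setminus S=\emptyset$, so $S=S'$ is saturated, and (a) gives $\varepsilon_T=0$ for all $T$. So $\mathcal T$ is an edge-to-edge tiling by equilateral triangles of side $2$. Fix one tile and the standard triangular tiling containing it. The triangle across an edge is the mirror image in both tilings, so moving from tile to tile through edges we see that every tile of the standard tiling belongs to $\mathcal T$. These already cover the plane, so $\mathcal T$ is the standard tiling and $S$ is isometric to $S^*$. The converse is (b). This proves Theorem 1, and with it the conjecture. $\blacksquare$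

## 6. What finite deficit should mean

Nothing in the formula $\delta(S)=\frac1{2\sqrt3}\sum\varepsilon_T$ suggests an integer. Integrality comes from matching $S$ with a lattice.

**A matching gives the integer.** Suppose $\Lambda',F,F',b$ are as in Theorem 2, with $\sum|b(\lambda)-\lambda|<\infty$. Then
$$\sum_{\Lambda'}f_s-\sum_Sf_s=\sum_{F'}f_s-\sum_Ff_s+\sum_{\lambda\in\Lambda'\setminus F'}\big(f_s(\lambda)-f_s(b(\lambda))\big).$$
The last sum is at most $\sup|Df_s|\sum|b(\lambda)-\lambda|\le\frac Cs\sum|b(\lambda)-\lambda|\to0$ in absolute value. Since $D_s(\Lambda')\to0$, we get $\delta(S)=\#F'-\#F$, a finite integer. Removing $k$ points from $S^*$ gives $\delta=k$ for each $k\ge0$, and $S=\emptyset$ gives $\delta=\infty$, so all values occur.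

What remains is to construct, whenever $\delta(S)<\infty$, such data with $|b(\lambda)-\lambda|=O(|\lambda|^{-m})$ for every $m$; taking $m=3$, the displacements are then summable over the lattice. Once this is done, $\delta(S)\in\mathbb Z$, it is $\ge0$ by Theorem 1, and it is $\ge1$ if $S$ is not isometric to $S^*$ by Theorem 1(d).

**Reduction to saturated $S$.** Let $S\subset S'$ with $S'$ saturated. By Theorem 1(c), $S'\setminus S$ is finite and $\delta(S')<\infty$. Given the data for $S'$, remove the finitely many points of $S'\setminus S$ from the range of $b$ and from $F$, and add their labels to $F'$. This gives the data for $S$. So in Sections 7 to 9 we assume that $S$ is saturated. Then $\sum_T\varepsilon_T<\infty$ by Theorem 1(a).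

**What is already clear far out.** Each bad triangle has a neighbor with excess $\ge\frac14$, and each such neighbor serves at most three bad triangles, so there are finitely many bad triangles. Also only finitely many $T$ have $\varepsilon_T$ above any given positive constant. By Lemma 3(2) there is therefore $\rho_0$ such that every triangle with a vertex of modulus $\ge\rho_0$ is good, has angles within $1^\circ$ of $60^\circ$, and has sides $\le2.01$. A point $p\in S$ with $|p|\ge\rho_0$ then has degree exactly $6$, because $5\cdot61<360<7\cdot59$. Put
$$\eta(R)=\sum\{\varepsilon_T:\ T\text{ has a vertex of modulus}\ge R\}.$$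
Every triangle drops out of this sum once $R$ is large, so $\eta(R)\to0$ as $R\to\infty$.

**Where walking along a path stops working.** Locally $S$ looks like a lattice far out, and we must show that it is close to one and the same lattice everywhere. Walk through triangles $T_0,T_1,\dots$, each sharing an edge with the next. The edge directions, modulo $60^\circ$, change by at most $C\varepsilon_{T_i}$ at each stage. So they converge, and at stage $j$ they are within $C\sum_{i\ge j}\varepsilon_{T_i}$ of their limit. But each step then misses a vector of the limit lattice by this much, and the total drift is bounded only by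
$$C\sum_j\sum_{i\ge j}\varepsilon_{T_i}=C\sum_i(1+i)\varepsilon_{T_i}.$$
Summability of the $\varepsilon_T$ does not bound this on a prescribed path: $\sum i^{-2}<\infty$, but $\sum(1+i)i^{-2}=\infty$.

The way out is not to prescribe the path. From a point $p$, a triangle at distance $\ell$ is seen in a set of directions of measure about $1/\ell$, while its weight $1+i$ on a straight ray is about $\ell$. So on average over the directions of rays the weight cancels exactly.

## 7. Rays and circles: $S$ approaches a single lattice

For an edge $e$ with vector $z$, defined up to sign, put $h(e)=(z/|z|)^6$. This records the direction modulo $60^\circ$. If $e,e'$ are edges of a good $T$ meeting at $v$, then $h(e')=h(e)e^{\pm6i\theta_v}$. By Lemma 3(2), $|6\theta_v-2\pi|\le C\varepsilon_T$, so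
$$|h(e)-h(e')|\le C\varepsilon_T\qquad\text{for any two edges of a good }T.\tag{7}$$

**Admissible rays.** Let $p\in S$ with $r=|p|\ge\rho_0+8$. Consider rays from $p$ in directions $\theta$ making an angle $\le\frac\pi4$ with the vector $p$. Points of such a ray have modulus $\ge r$, so all triangles met have all their vertices of modulus $>r-4\ge\rho_0$. As $S$ is countable, for all but countably many $\theta$ the ray meets no vertex other than $p$. Such a ray contains no piece of an edge: since $p$ is not interior to an edge, it would contain the whole edge and so a second vertex. It therefore passes through distinct triangles $T_0\ni p,T_1,T_2,\dots$, where $T_i$ and $T_{i+1}$ share an edge whose relative interior is crossed. The sequence is infinite and exhausts the ray, by local finiteness. Put $w(p,\theta)=\sum_i(1+i)\varepsilon_{T_i}$. Call the ray *admissible* if it meets no vertex other than $p$ and $w(p,\theta)<\infty$.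

**Lemma 4.** For every $p\in S$ with $|p|\ge\rho_0+8$ there is an admissible ray from $p$ as above with
$$w(p,\theta)\le C\eta(|p|-4).\tag{8}$$

**Proof.** We average over $\theta$. For fixed $i$ and $T$ the set $\{\theta:T_i(\theta)=T\}$ is relatively open in the set of allowed $\theta$, since a slightly turned ray crosses the same finitely many edges in their relative interiors. So everything is measurable.

The ray reaches $T_i$ after a length at most $\mathrm{dist}(p,T_i)+4$. All of $T_0,\dots,T_i$ meet this segment, have area $\ge\sqrt3$, diameter $<4$ and disjoint interiors, so they fill area in a $4$-neighborhood of the segment. Hence $1+i\le C(1+\mathrm{dist}(p,T_i))$. On the other hand, the set of directions from $p$ that hit a given $T$ has measure $\le C/(1+\mathrm{dist}(p,T))$. So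
$$\int\sum_i(1+i)\varepsilon_{T_i(\theta)}\,d\theta\le C\sum_T\varepsilon_T\,\frac{1+\mathrm{dist}(p,T)}{1+\mathrm{dist}(p,T)}\le C\eta(r-4),$$
where the sum is over triangles all of whose vertices have modulus $>r-4$. The directions fill an interval of length $\frac\pi2$, so some allowed $\theta$ satisfies (8). $\square$

Along an admissible ray let $e_i$ be the edge common to $T_i$ and $T_{i+1}$. Both $e_i$ and $e_{i+1}$ are edges of $T_{i+1}$, so $|h(e_{i+1})-h(e_i)|\le C\varepsilon_{T_{i+1}}$. Hence $h(e_i)$ converges to a limit $h_\infty$, and with (7)
$$|h(e)-h_\infty|\le C\sum_{i\ge j}\varepsilon_{T_i}\qquad\text{for every edge }e\text{ of }T_j.\tag{9}$$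

To compare two rays, we cross from one to the other along a circle on which little excess is met.

**Lemma 5.** Let $\Sigma_t=\sum\{\varepsilon_T:T\cap\{|x|=t\}\ne\emptyset\}$. There are $t_k\to\infty$, with no point of $S$ on $|x|=t_k$, such that $t_k\Sigma_{t_k}\to0$. For large $k$ the triangles meeting $|x|=t_k$ number at most $Ct_k$, have all vertices of modulus $\ge\rho_0$, and any two of them are joined by a chain of distinct such triangles, consecutive ones sharing an edge.

**Proof.** The moduli of the points of $T$ form an interval of length $<4$, so $\int_0^\infty\Sigma_t\,dt\le4\sum_T\varepsilon_T<\infty$. If $t\Sigma_t$ were bounded below by a positive constant for all large $t$ outside the countable set of moduli of points of $S$, this integral would diverge like $\int^\infty\frac{dt}t$. So the $t_k$ exist. The triangles meeting the circle lie in an annulus of width $8$ around it, whose area is at most $Ct_k$, and this gives the count. Their vertices have modulus $>t_k-4\ge\rho_0$ for large $k$.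

Suppose the chains did not exist. Then these triangles split into two nonempty families with no shared edge between them. The unions of the two families cut the circle in two nonempty closed sets that cover it. The circle is connected, so some point of it lies in triangles $T$ and $T'$ of both families. This point is not a vertex, and the tiling is edge-to-edge, so it lies in the relative interior of an edge common to $T$ and $T'$: a contradiction. $\square$

By (7), $h$ varies along such a chain by at most $C\Sigma_{t_k}=o(1/t_k)$.

**Lemma 6.** After a rotation of $S$ about $0$ and a translation, $\mathrm{dist}(p,\Lambda)\to0$ as $p\in S$, $|p|\to\infty$.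

**Proof. Step 1: all admissible rays have the same $h_\infty$.** *This gives one limit direction.* Let two admissible rays be given, possibly from different points. For large $k$ each crosses $|x|=t_k$ in some triangle $T_j$ of its sequence. Each triangle covers length at most $4$ of the ray, so $4(j+1)\ge t_k-|p|$ and $j\ge ct_k$ for large $k$. By (9), on the edges of $T_j$
$$|h-h_\infty|\le C\sum_{i\ge j}\varepsilon_{T_i}\le\frac C{1+j}\sum_{i\ge j}(1+i)\varepsilon_{T_i}=o(1/t_k),$$
because the last sum is a tail of the convergent series $w(p,\theta)$. Join the two triangles by a chain as in Lemma 5. Along it $h$ varies by $o(1/t_k)$. So the two limits agree, and on all edges of the chain $|h-h_\infty|=o(1/t_k)$.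

**Step 2: from directions to edge vectors.** *This turns $h$ into a bound on positions modulo $\Lambda$.* Rotating $S$ about $0$ by an angle $\alpha$ multiplies $h$ by $e^{6i\alpha}$ and does not change moduli, $\rho_0$, $\eta$ or $\Sigma_t$. So we may assume $h_\infty=1$. Let $e$ be an edge with vector $z$ of a triangle $T$ with a vertex of modulus $\ge\rho_0$. Then $|z|\in[2,2+C\varepsilon_T]$. Write $z/|z|=\omega^je^{i\psi}$ with $|\psi|\le\frac\pi6$. Then $|h(e)-1|=2|\sin3\psi|\ge\frac{12}\pi|\psi|$, so
$$|z-2\omega^j|\le C\big(\varepsilon_T+|h(e)-1|\big).\tag{10}$$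
Let $P(p)$ be the class of $p$ in the torus $\mathbb C/\Lambda$. As $2\omega^j\in\Lambda$, the classes of the two ends of $e$ are at distance at most the right side of (10).

**Step 3: $P$ converges along each admissible ray.** *This controls the drift.* Put $v_0=p$ and choose vertices $v_{j+1}\in T_j\cap T_{j+1}$. Then $v_j,v_{j+1}\in T_j$, so they are equal or joined by an edge of $T_j$. By (10) and (9) the total variation of $P(v_j)$ is at most
$$C\sum_j\Big(\varepsilon_{T_j}+\sum_{i\ge j}\varepsilon_{T_i}\Big)\le C\sum_i(1+i)\varepsilon_{T_i}=C\,w(p,\theta).$$
So $P(v_j)$ has a limit along the ray, at distance at most $C\,w(p,\theta)$ from $P(p)$.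

**Step 4: the limit is the same for all admissible rays.** *This gives one translation class.* Take two admissible rays and the chain of Step 1 on $|x|=t_k$. Go from the vertex $v_j\in T_j$ of the first ray to the corresponding vertex of the second along edges of the chain, with at most one step in each triangle: inside each triangle move to a vertex of the edge shared with the next one, and in the last triangle to the target vertex. There are at most $Ct_k$ steps, and by (10) and Step 1 the class $P$ changes by at most
$$Ct_k\cdot o(1/t_k)+C\Sigma_{t_k}=o(1).$$
As $k\to\infty$ the indices $j$ tend to infinity, so the two limits agree. Hence all limits equal one class $\tau+\Lambda$. Every $p\in S$ with $|p|\ge\rho_0+8$ has a ray as in Lemma 4, so $\mathrm{dist}(p,\tau+\Lambda)\le C\eta(|p|-4)$. Replace $S$ by $S-\tau$. Since $\eta\to0$, the lemma follows. $\square$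

From now on $S$ is rotated and translated as in Lemma 6, and $\rho_0$ and $\eta$ are redefined for the new $S$.

## 8. Labeling the points of $S$ by lattice points

**Lemma 7.** There is $R_1>20$ such that the following hold.

1. For every $\lambda\in\Lambda$ with $|\lambda|\ge R_1$ there is a unique point $p(\lambda)=\lambda+u(\lambda)\in S$ with $|u(\lambda)|<\frac1{100}$. Different $\lambda$ have different $p(\lambda)$, all but finitely many points of $S$ are of this form, and $u(\lambda)\to0$ as $|\lambda|\to\infty$.
2. If $d=\omega^j$ and $\lambda,\lambda\pm2d$ all have modulus $\ge R_1$, then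
$$\big|u(\lambda+2d)-2u(\lambda)+u(\lambda-2d)\big|\le C\sum_{T\ni p(\lambda)}\varepsilon_T.\tag{11}$$

**Proof. Step 1: nearest lattice points.** *This step sets up the labels.* By Lemma 6 and Section 6 choose $R_1>20$ so large that every $p\in S$ with $|p|\ge R_1-10$ has degree $6$, has incident triangles that are good with angles within $1^\circ$ of $60^\circ$ and sides $\le2.01$, and satisfies $\mathrm{dist}(p,\Lambda)<\frac1{100}$. For such $p$ let $D(p)$ be the nearest lattice point. If $D(p)=D(q)$, then $|p-q|<\frac2{100}$, so $p=q$; thus $D$ is injective.

**Step 2: neighbors go to neighbors.** *This step matches the local combinatorics.* Let $|p|\ge R_1-5$ and let $q$ be a neighbor of $p$ in $\mathcal T$. Then $|q|\ge R_1-10$. The lattice vector $D(q)-D(p)$ differs from $q-p$ by less than $0.02$, and $2\le|q-p|\le2.01$. So its modulus is within $0.03$ of $2$, and it is some $2\omega^j$. Its direction differs from that of $q-p$ by at most $\arcsin0.01<1^\circ$. Consecutive neighbors of $p$ are seen from $p$ at angles within $1^\circ$ of $60^\circ$, so the corresponding vectors $2\omega^j$ are at angles within $3^\circ$ of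 $60^\circ$, hence at exactly $60^\circ$. So the six neighbors in cyclic order give the six values $2\omega^j$ in cyclic order.

**Step 3: every far lattice point is a label.** *This step proves part 1.* Let $|\lambda|\ge R_1$. Saturation gives $p\in S$ with $|p-\lambda|<2$. So $|p|\ge R_1-2$ and $|D(p)-\lambda|<2.01$, hence $D(p)-\lambda\in\{0\}\cup\{2\omega^j\}$. By Step 2, $\lambda=D(p)$ or $\lambda=D(q)$ for a neighbor $q$ of $p$. This gives $p(\lambda)$. Uniqueness holds because two points of $S$ within $\frac1{100}$ of $\lambda$ would be at distance $<2$. Since $D(p(\lambda))=\lambda$, different labels have different points. If $p\in S$ and $|p|\ge R_1+1$, then $|D(p)|\ge R_1$ and $p=p(D(p))$, so only finitely many points of $S$ are not labeled. Lemma 6 gives $u(\lambda)\to0$.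

**Step 4: second differences.** *This step proves part 2.* The point $p=p(\lambda)$ has modulus $\ge R_1-1$, so by Step 2 its neighbors in counterclockwise order are points $q_j$ with $D(q_j)=\lambda+2\omega^j$, and $q_j=p(\lambda+2\omega^j)$ if $|\lambda+2\omega^j|\ge R_1$. The triangle $p,q_j,q_{j+1}$ belongs to $\mathcal T$ and is good, so $q_{j+1}-p=\omega(q_j-p)+O(\varepsilon)$ with its excess, by Lemma 3(2). Applying this to three successive triangles gives
$$q_{j+3}-p=\omega^3(q_j-p)+O\Big(\sum_{T\ni p}\varepsilon_T\Big)=-(q_j-p)+O\Big(\sum_{T\ni p}\varepsilon_T\Big).$$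
With $q_j=\lambda+2d+u(\lambda+2d)$ and $q_{j+3}=\lambda-2d+u(\lambda-2d)$, the sum of $q_j-p$ and $q_{j+3}-p$ is the left side of (11) without the modulus. $\square$

## 9. Separation forces rapid decay

So far we know $u(\lambda)\to0$ with no rate: Section 7 bounds $u$ by a tail $\eta$ of a convergent series, while we need $\sum_\lambda|u(\lambda)|<\infty$ over a two-dimensional lattice. The new input is a one-sided inequality. Two points of $S$ may not come closer than $2$. Hence along a lattice line in direction $d$ the increments of $u$ can have a negative component along $d$ only of second order in the increment. Summing such increments out to infinity, where $u=0$, bounds $u$ by a sum of squares.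

**Lemma 8.** Let $U(R)=\sup\{|u(\lambda)|:|\lambda|\ge R\}$. Then for $R\ge R_1$
$$U(2R)\le C\,\eta(R-1)\,U(R).\tag{12}$$

**Proof. Step 1: choice of a line.** *The line must avoid the region near $0$ and see a fixed fraction of $u(\lambda)$.* Let $|\lambda|\ge2R$ and $u(\lambda)\ne0$. If $d\in\{\omega^j\}$ makes an angle $\ge30^\circ$ with $-\lambda$, the ray $\{\lambda+td\}_{t\ge0}$ stays at distance $\ge\frac{|\lambda|}2\ge R$ from $0$; call such $d$ allowed. The six directions are $60^\circ$ apart, so at most one makes an angle $<30^\circ$ with $-\lambda$, and at least five are allowed. At least two of the six make an angle $\le60^\circ$ with $u(\lambda)$. So some allowed $d$ has $u(\lambda)\cdot d\ge\frac12|u(\lambda)|$. Fix it.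

**Step 2: the separation inequality.** *This step bounds $u(\lambda)$ by squares of increments.* Put $u_k=u(\lambda+2kd)$ and $\delta_k=u_{k+1}-u_k$ for $k\ge0$. The points $p(\lambda+2kd)$ and $p(\lambda+2(k+1)d)$ differ by $2d+\delta_k$, so $4\le|2d+\delta_k|^2=4+4d\cdot\delta_k+|\delta_k|^2$, that is,
$$-d\cdot\delta_k\le\tfrac14|\delta_k|^2 .$$
Since $u_0\cdot d-u_N\cdot d=-\sum_{k<N}\delta_k\cdot d$ and $u_N\to0$,
$$\tfrac12|u(\lambda)|\le u(\lambda)\cdot d=-\sum_{k\ge0}\delta_k\cdot d\le\tfrac14\sup_N\sum_{k<N}|\delta_k|^2.\tag{13}$$

**Step 3: the squares are small.** *This step brings in the second differences.* Summation by parts gives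
$$\sum_{k=0}^{N-1}|\delta_k|^2=\sum_{k=0}^{N-1}\delta_k\cdot(u_{k+1}-u_k)=\delta_{N-1}\cdot u_N-\delta_0\cdot u_0-\sum_{k=1}^{N-1}(\delta_k-\delta_{k-1})\cdot u_k.$$
For $k\ge1$, $\delta_k-\delta_{k-1}=u_{k+1}-2u_k+u_{k-1}$ is bounded by (11) at $\lambda+2kd$. Each triangle is counted at most three times, once for each vertex, and has a vertex $p(\lambda+2kd)$ of modulus $\ge R-1$. So
$$\sum_{k\ge1}|\delta_k-\delta_{k-1}|\le C\eta(R-1).$$
Since $\delta_k\to0$, also $|\delta_j|\le\sum_{k>j}|\delta_k-\delta_{k-1}|\le C\eta(R-1)$ for every $j$. All $|u_k|\le U(R)$, because $|\lambda+2kd|\ge R$. Hence each of the three terms is at most $C\eta(R-1)U(R)$, so $\sum_{k<N}|\delta_k|^2\le C\eta(R-1)U(R)$ for all $N$. With (13) this gives $|u(\lambda)|\le C\eta(R-1)U(R)$. This also holds if $u(\lambda)=0$, and taking the supremum over $|\lambda|\ge2R$ gives (12). $\square$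

**End of the proof of Theorem 2.** Since $\eta\to0$, for each $m$ there is $R_m\ge R_1$ with $U(2R)\le2^{-m}U(R)$ for all $R\ge R_m$. Iterating, $U(2^nR_m)\le2^{-mn}U(R_m)$, so $U(R)=O(R^{-m})$. This holds for every $m$; in particular $\sum_\lambda|u(\lambda)|<\infty$.

Put $b(\lambda)=p(\lambda)$, $F'=\{\lambda\in\Lambda:|\lambda|<R_1\}$ and $F=S\setminus\{p(\lambda):|\lambda|\ge R_1\}$. Both sets are finite, and $b:\Lambda\setminus F'\to S\setminus F$ is a bijection, by Lemma 7. Undoing the rotation and the translation replaces $\Lambda$ by an isometric copy $\Lambda'$. It preserves $|b(\lambda)-\lambda|$ and changes moduli by a bounded amount, so it gives the required data for the original saturated $S$, and by the reduction in Section 6 for every 2-separated set of finite deficit. The first part of Section 6 now gives $\delta(S)=\#F'-\#F\in\mathbb Z$, and Theorem 2 is proved. $\blacksquare$
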